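# Quadratic generation of the moment ideals of local Dirac mixtures

## The sharp bound $4l+1$

**Notation for the theorem.** Fix integers $l\ge 1$ and $d\ge 2l+1$. For $(\xi,c_1,\dots,c_l)\in\mathbb C^{l+1}$ put
$$M_i=\xi^i+\sum_{k=1}^{l} c_k\, i(i-1)\cdots(i-k+1)\,\xi^{i-k},\qquad i=0,1,\dots,d .$$
Let $I=I_{l,d}\subseteq S=\mathbb C[M_0,\dots,M_d]$ be the homogeneous vanishing ideal of the Zariski closure in $\mathbb P^d$ of the set of all points $[M_0:\dots:M_d]$. Let $\mathbb E$ be the linear map with $\mathbb E(X_0^pX_1^q)=M_pM_q$, and $\Delta_1=X_1-X_0$. For $a_0,a_1\ge0$ with $a_0+2l+1\le d$ and $a_1+2l+1\le d$ we have the quadric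
$$\mathbb{E}(X_0^{a_0} X_1^{a_1}\Delta_1^{2l+1}) = \sum_{k=0}^{2l+1} (-1)^k \binom{2l+1}{k} M_{a_0+k}M_{a_1+2l+1-k}.$$

**Theorem.** Let $l\ge 1$, $d\ge 2l+1$, $I=I_{l,d}$.

* **(A)** The span of the quadrics $\mathbb E(X_0^{a_0}X_1^{a_1}\Delta_1^{2l+1})$ is exactly $I_2$, of dimension $\binom{d-2l}{2}$.
* **(B)** $I$ is generated in degrees $\le 4$. It has a minimal generator of degree $4$ if and only if $d\le 3l$.
* **(C)** $I$ is generated by the quadrics $\mathbb E(X_0^{a_0}X_1^{a_1}\Delta_1^{2l+1})$ if and only if $d\ge 4l+1$.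

Let us unpack this. Let $\delta_\xi$ be the Dirac delta at $\xi$ and $\delta_\xi^{(k)}$ its $k$-th distributional derivative. The *$l$-th order local mixture* is the distribution $\mu=\delta_\xi+\sum_{k=1}^l c_k\delta_\xi^{(k)}$, and its $i$-th moment is $\langle\mu,x^i\rangle$. Since $\langle\delta_\xi^{(k)},x^i\rangle=(-1)^k i(i-1)\cdots(i-k+1)\xi^{i-k}$, replacing $c_k$ by $(-1)^kc_k$ gives exactly the numbers $M_i$ above. So after this sign change, pairing with $\mu$ is the functional
$$f\longmapsto f(\xi)+c_1f'(\xi)+\dots+c_lf^{(l)}(\xi)$$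
on polynomials of degree $\le d$. It sees only the $l$-jet of $f$ at one point $\xi$. The closure of the set of moment vectors is the *moment variety*, and $I_{l,d}$ is its ideal: all polynomial relations among the moments $M_0,\dots,M_d$ that hold for every local mixture. The map $\mathbb E$ is the formal expectation for two independent copies $X_0,X_1$ of the mixture.

The paper of Alexandros Grosdos Koutsoumpelias and Markus Wageringel, "Moment ideals of local Dirac mixtures", arXiv:1809.09934 (2018), is the source of the following conjecture: for fixed $l$ and $d$ sufficiently large, $I_{l,d}$ is generated by the quadrics above. The theorem says that this is true for every $l$, that $d\ge d_0(l)=4l+1$ suffices, and that the statement fails for *every* $d$ with $2l+1\le d\le 4l$.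

## First order mixtures with $d=3$ and $d=4$, by hand

Take $l=1$, and write $c=c_1$. The moment vector is $(1,\ \xi+c,\ \xi^2+2c\xi,\ \xi^3+3c\xi^2,\ \xi^4+4c\xi^3,\dots)$.

**$d=3$.** The only admissible quadric has $a_0=a_1=0$, and it is $M_0M_3-3M_1M_2+3M_2M_1-M_3M_0=0$. So there are no quadrics. What is the ideal? Set $M_0=1$ and pass to central moments $x=M_2-M_1^2$ and $y=M_3-3M_1M_2+2M_1^3$. These do not change under translation, so compute them where the mean $\xi+c$ is $0$, i.e. $\xi=-c$: $x=c^2-2c^2=-c^2$ and $y=-c^3+3c^3=2c^3$. So $y^2+4x^3=0$. Since $(M_1,x,y)$ are polynomial coordinates on $\{M_0=1\}$ and $y^2+4x^3$ is irreducible, it generates the ideal of the affine part. Its homogenization is the quartic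
$$M_0^2M_3^2-6M_0M_1M_2M_3+4M_1^3M_3+4M_0M_2^3-3M_1^2M_2^2,$$
and $I_{1,3}$ is generated by it. This is a quartic generator with $d=3\le 3l$, as (B) predicts.

**$d=4$.** Now $a_0,a_1\in\{0,1\}$. The choices $(0,0)$ and $(1,1)$ give $0$; $(0,1)$ gives
$$q=M_0M_4-3M_1M_3+3M_2^2-M_3M_1=M_0M_4-4M_1M_3+3M_2^2,$$
and $(1,0)$ gives $-q$. One checks $q\in I$ directly: $M_0M_4=\xi^4+4c\xi^3$, $4M_1M_3=4\xi^4+16c\xi^3+12c^2\xi^2$, $3M_2^2=3\xi^4+12c\xi^3+12c^2\xi^2$.

There is also a cubic, the Hankel determinant
$$\det(M_{i+j})_{0\le i,j\le2}=M_0M_2M_4+2M_1M_2M_3-M_2^3-M_0M_3^2-M_1^2M_4 .$$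
It lies in $I$: the matrix $(M_{i+j})$ represents the bilinear form $(p,r)\mapsto\langle\mu,pr\rangle$ on polynomials of degree $\le2$, and $p=(x-\xi)^2$ is in its kernel, because $pr$ vanishes to order $2$ at $\xi$. But it is not a multiple of $q$: the monomial $M_0M_3^2$ is divisible by none of $M_0M_4,\ M_1M_3,\ M_2^2$. So $d=4=4l$ fails, and it fails because of a cubic. Keep this cubic in mind; it returns as the first member of the family that proves sharpness.

## Forms in the moments as polynomials in several variables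

*The aim here is to turn membership in $I$ into a vanishing condition on derivatives.*

Let $V=\mathbb C[X]_{\le d}$, which is $H^0(\mathbb P^1,\mathcal O(d))$, and identify $M_i$ with $X^i$, so $S=\operatorname{Sym}V$. Let $P_n=V^{\otimes n}$ be the space of polynomials in $n$ variables $X_1,\dots,X_n$ of degree $\le d$ in each variable, and
$$\mathbb E:P_n\to S_n,\qquad \prod_i X_i^{p_i}\mapsto\prod_i M_{p_i}.$$
Permuting variables does not change $\mathbb E(P)$, so $\mathbb E(P)=\mathbb E(\text{symmetrization of }P)$, and $\mathbb E$ restricts to an isomorphism $P_n^{\mathfrak S_n}\to S_n$. For example $\mathbb E((X_1-X_0)^4)=2(M_0M_4-4M_1M_3+3M_2^2)=2q$.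

Let $\varphi:S\to\mathbb C[\xi,c_0,\dots,c_l]$ be the algebra map with
$$\varphi(f)=\sum_{k=0}^l f^{(k)}(\xi)\,c_k\qquad(f\in V).$$
For $c_0=1$ this is the parametrization of the moments. If $F\in S_n$, then $\varphi(F)$ is homogeneous of degree $n$ in $c$, so it vanishes for $c_0=1$ if and only if it vanishes identically. Hence $I=\ker\varphi$.

If $P=f_1(X_1)\cdots f_n(X_n)$, expanding the product $\prod_i\varphi(f_i)$ gives, and by linearity we get for all $P\in P_n$,
$$\varphi(\mathbb E(P))=\sum_{k\in[0,l]^n}c_{k_1}\cdots c_{k_n}\,(\partial^kP)(\xi,\dots,\xi). \tag{1}$$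
If $P$ is symmetric, the terms with the same monomial in $c$ have equal coefficients. So:

**Derivative criterion.** For symmetric $P\in P_n$: $\mathbb E(P)\in I$ if and only if $\partial^kP|_{\rm diag}=0$ for all $k\in[0,l]^n$. For arbitrary $P$ the "if" direction still holds.

Also $I_0=0$, and $I_1=0$ because the coefficient of $c_0$ in $\varphi(f)$ is $f(\xi)$.

## Quadrics and the order of vanishing along $\Delta$: proof of (A)

*In degree $2$ the criterion becomes a divisibility by a power of $\Delta=X_1-X_0$.*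

Let $P\in P_2$ be symmetric and nonzero, and write $P=\Delta^rP'$ with $\Delta\nmid P'$. Then $r$ is even: if $r$ were odd, $P'$ would be antisymmetric, hence zero on the diagonal, hence divisible by $\Delta$.

Suppose $r=2j\le2l$. In $\partial_0^j\partial_1^jP|_{\rm diag}$ all $2j$ derivatives must fall on $\Delta^{2j}$, so this equals $(-1)^j(2j)!\,P'|_{\rm diag}\ne0$. As $j\le l$, $\mathbb E(P)\notin I$. Suppose $r\ge2l+1$, so $r\ge 2l+2$. Then all derivatives of order $\le2l$ vanish on the diagonal and $\mathbb E(P)\in I$. Therefore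
$$I_2=\mathbb E\big(\Delta^{2l+2}\cdot\{\text{symmetric, of degree}\le d-2l-2\text{ in each variable}\}\big).$$
Symmetric polynomials of degree $\le D$ in each of two variables form a space of dimension $\binom{D+2}2$, so $\dim I_2=\binom{d-2l}2$ (this is $0$ for $d=2l+1$, as it should be).

The given quadrics span $\{\mathbb E(\Delta^{2l+1}p):\deg_{X_0}p,\deg_{X_1}p\le d-2l-1\}$. By (1) this is contained in $I_2$, since derivatives of order $\le2l$ of $\Delta^{2l+1}p$ vanish on the diagonal. It contains $I_2$ because $\Delta^{2l+2}Q=\Delta^{2l+1}(\Delta Q)$. This proves **(A)**. Writing $R=S/I$, and using $a(a-1)-b(b-1)=(a-b)(a+b-1)$ with $a=d+2$, $b=d-2l$, we record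
$$\dim R_2=\tbinom{d+2}2-\tbinom{d-2l}2=(l+1)(2d-2l+1).\tag{2}$$

## Why divisibility is not enough beyond degree two

The natural next move is to repeat this in degree $3$. Put
$$u=X_2-X_3,\quad v=X_3-X_1,\quad w=X_1-X_2,\qquad u+v+w=0 .$$
One hopes that a $P\in P_3$ whose derivatives $\partial^kP$, $k\in[0,l]^3$, vanish on the diagonal is a combination of $u^{2l+1},v^{2l+1},w^{2l+1}$ with coefficients of the right degrees, which would give $\mathbb E(P)\in V\cdot I_2$.

Test this for $l=1$, $d=4$ on $P=(uvw)^2\in P_3$. It is homogeneous of degree $6$, and a derivative of order $\le3$ of it vanishes on the diagonal, so $\mathbb E(P)\in I_3$. (By the Vandermonde formula, $\mathbb E(P)=6\det(M_{i+j})$: this is our Hankel cubic.) And indeed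
$$(uvw)^2=u^2v^2(u+v)^2=u^3(uv^2+2v^3)+v^3(u^2v).$$
But the summand $u^3\cdot uv^2=u^4v^2$ has degree $6>4$ in $X_3$. The combination exists as polynomials, and it does not respect the bound "degree $\le d$ in each variable". We saw by hand that no rearrangement can repair this. So the first difficulty is to control the degree bounds in each variable.

There is a second difficulty, independent of the first. Even a perfect understanding of degree $3$ says nothing about degree $4,5,\dots$; the hands-on argument gives no reason why new generators should stop. So we need two tools: a bound on the degrees of generators, which will come from cohomology of bundles on $\mathbb P^1$, and an exact analysis of cubics, which will come from $\mathfrak{sl}_2$. We begin with the first.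

## Principal parts on $\mathbb P^1$ and the derivation $\delta$

*The aim is to place $R$ in a larger ring $\tilde R$ of sections of bundles, and to cut $R$ out of $\tilde R$ by a first-order differential equation.*

**Textbook facts.** On $\mathbb P^1$ we have $\omega\cong\mathcal O(-2)$, and $H^1(\mathcal O(a))=0$ if and only if $a\ge-1$; cohomology of coherent sheaves vanishes in degrees $\ge2$. A bundle $\mathcal E$ has $\dim H^0-\dim H^1=\deg\mathcal E+\operatorname{rk}\mathcal E$ (Riemann–Roch). If $\mathcal E$ is filtered with line bundle quotients $\mathcal O(a_1),\dots,\mathcal O(a_r)$, then $\deg\mathcal E=\sum a_i$, $\operatorname{Sym}^n\mathcal E$ is filtered with quotients $\mathcal O(a_{i_1}+\dots+a_{i_n})$, $i_1\le\dots\le i_n$, and $H^1(\mathcal E)=0$ if all $a_i\ge-1$. In particular $\deg\operatorname{Sym}^2\mathcal E=(r+1)\deg\mathcal E$.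

**Definition.** For $-1\le a\le l$ let $\mathcal K_a\subset V\otimes\mathcal O_{\mathbb P^1}$ be the subbundle whose fibre at $p$ consists of the sections of $\mathcal O(d)$ vanishing to order $\ge a+1$ at $p$, and let $\mathcal P_a=(V\otimes\mathcal O)/\mathcal K_a$, of rank $a+1$: its fibre at $p$ is the space of $a$-jets at $p$.

A section vanishing to order $\ge k$ at $p=[p_0:p_1]$ is $(p_1Y_0-p_0Y_1)^{k}h$ with a unique $h\in H^0(\mathcal O(d-k))$. So $\mathcal K_{k-1}\cong\mathcal O(-k)\otimes H^0(\mathcal O(d-k))$. Evaluating $h$ at $p$ is a surjection $\mathcal K_{k-1}\to\mathcal O(-k)\otimes\mathcal O(d-k)=\mathcal O(d-2k)$ with kernel $\mathcal K_k$. Hence $\mathcal P_a$ is filtered with quotients $\mathcal O(d-2k)$, $0\le k\le a$, and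
$$\deg\mathcal P_a=\sum_{k=0}^a(d-2k)=(a+1)(d-a).$$
The quotients in $\operatorname{Sym}^n\mathcal P_a$ have degree $\ge n(d-2a)$. As $d\ge2l+1$, those of $\operatorname{Sym}^n\mathcal P_l$ have degree $\ge n$, and those of $\operatorname{Sym}^n\mathcal P_{l-1}\otimes\omega$ have degree $\ge 3n-2$. Therefore
$$H^1(\operatorname{Sym}^n\mathcal P_l)=0\ (n\ge0),\qquad H^1(\operatorname{Sym}^n\mathcal P_{l-1}\otimes\omega)=0\ (n\ge1).\tag{3}$$

**Definition.** Let
$$\tilde R=\bigoplus_{n\ge0} H^0(\operatorname{Sym}^n\mathcal P_l),\qquad N=\bigoplus_{n\ge0}H^0(\operatorname{Sym}^n\mathcal P_{l-1}\otimes\omega).$$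
These are graded $S$-modules, $V$ acting through $V\to H^0(\mathcal P_l)$ and $V\to H^0(\mathcal P_{l-1})$. Note $\tilde R_0=\mathbb C$ and $N_0=H^0(\omega)=0$.

**Step 1: $R$ sits in $\tilde R$.** On $\mathbb A^1$ with coordinate $\xi$, the bundle $\mathcal P_l$ has the frame $c_k=[(X-\xi)^k/k!]$, $0\le k\le l$. By Taylor's formula, $f\in V$ maps to $\sum_kf^{(k)}(\xi)c_k$. Sections over $\mathbb P^1$ are determined on $\mathbb A^1$, so $\tilde R\subset\mathbb C[\xi,c_0,\dots,c_l]$, and the composite $S\to\tilde R\subset\mathbb C[\xi,c]$ is $\varphi$. Hence $R=S/I$ is the image of $S$ in $\tilde R$. In $\mathcal P_{l-1}$ the same frame is used, with $c_l\mapsto0$.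

**Step 2: a derivation that kills $R$.** The sections $\varphi(f)$ are those whose coefficients are successive derivatives of one another; we want an operator that detects this. Let $\nabla=\mathrm{id}\otimes d:V\otimes\mathcal O\to V\otimes\omega$ be differentiation in the point, with $V$ held constant. Over an open set of $\mathbb A^1$, a section of $\mathcal K_l$ is $(X-\xi)^{l+1}h(X,\xi)$ with $h$ polynomial in $X$ (divide by the monic polynomial $(X-\xi)^{l+1}$), and its $\xi$-derivative is divisible by $(X-\xi)^l$. At $\infty$ use $Y=1/X$, $\eta=1/\xi$, and $f\leftrightarrow Y^df(1/Y)$, a constant identification of $V$ with $\mathbb C[Y]_{\le d}$; the computation is the same. So $\nabla\mathcal K_l\subset\mathcal K_{l-1}\otimes\omega$, and $\nabla$ induces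
$$\bar\nabla:\mathcal P_l\to\mathcal P_{l-1}\otimes\omega,\qquad \bar\nabla(hs)=dh\,\rho(s)+h\,\bar\nabla s,$$
where $\rho:\mathcal P_l\to\mathcal P_{l-1}$ is the projection and $h$ is a function. Since $\partial_\xi\frac{(X-\xi)^k}{k!}=-\frac{(X-\xi)^{k-1}}{(k-1)!}$, we have $\bar\nabla c_k=-c_{k-1}d\xi$ for $1\le k\le l$ and $\bar\nabla c_0=0$.

Now extend $\bar\nabla$ to a derivation over $\rho$ from $\operatorname{Sym}\mathcal P_l$ to $\operatorname{Sym}\mathcal P_{l-1}\otimes\omega$, equal to $d$ on $\mathcal O$ and to $\bar\nabla$ on $\mathcal P_l$. It is unique, because $\mathcal O$ and $\mathcal P_l$ generate. It exists locally: in a frame, $\operatorname{Sym}\mathcal P_l$ is a polynomial ring over $\mathcal O$, define the derivation by $d$ on $\mathcal O$ and by $\bar\nabla$ on the frame; by the Leibniz rule for $\bar\nabla$ it agrees with $\bar\nabla$ on all of $\mathcal P_l$. By uniqueness the local ones glue. On global sections we get $\delta:\tilde R\to N$, preserving degree, and on $\mathbb A^1$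
$$\delta g=\Big(\partial_\xi g-\sum_{k=1}^l c_{k-1}\frac{\partial g}{\partial c_k}\Big)\Big|_{c_l=0}\,d\xi .\tag{4}$$
As $\nabla$ kills $V$, $\delta$ kills the image of $V$. (In (4): for $g=\varphi(f)$ the bracket is $f^{(l+1)}c_l$, which becomes $0$.) Since $\delta$ is a derivation, it is $S$-linear, and $\delta(1)=0$. Hence
$$R\subseteq K:=\ker\delta .$$

*Example.* Let $l=1$. On $\mathbb A^1$, $c_1=[X]-\xi[1]$. Near $\infty$ we have $X\leftrightarrow Y^{d-1}$ and $1\leftrightarrow Y^d$, so $c_1=\eta^{-1}[Y^{d-1}(\eta-Y)]=-\eta^{d-2}[Y-\eta]$, the last step modulo $(Y-\eta)^2$. So $c_1,\xi c_1,\dots,\xi^{d-2}c_1$ are elements of $\tilde R_1$. They are not in $R$: $\delta(\xi^jc_1)=-\xi^jc_0\,d\xi\ne0$.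

**Step 3: degrees $0$ and $1$.** *We show $K_0=R_0$, $K_1=R_1$, and that $\delta_1:\tilde R_1\to N_1$ is onto.* The first is clear: $K_0=\mathbb C=R_0$. Let $s=\sum_k s_kc_k\in\tilde R_1$. By (4), $\delta s=\sum_{k<l}(s_k'-s_{k+1})c_k\,d\xi$. If $\delta s=0$, then $s_k=s_0^{(k)}$ for all $k\le l$. Here $s_0$ is the image of $s$ in $H^0(\mathcal P_0)=H^0(\mathcal O(d))=V$, so $s=\varphi(s_0)\in R_1$. Thus $K_1=R_1\cong V$. By Riemann–Roch and (3),
$$\dim\tilde R_1=(l+1)(d-l)+(l+1),\qquad \dim N_1=l(d-l+1)-2l+l=l(d-l),$$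
so $\dim\tilde R_1-\dim N_1=d+1=\dim K_1$, and $\delta_1$ is surjective.

We want to know whether $K=R$ and whether $\delta$ is onto in all degrees. Both questions are about generators of modules, and Koszul homology answers them.

## Koszul homology of $\tilde R$ and $N$

**Textbook facts.** For a graded $S$-module $M$, $\operatorname{Tor}_i(M)_n:=\operatorname{Tor}_i^S(M,\mathbb C)_n$ is the homology at $\wedge^iV\otimes M_{n-i}$ of the Koszul complex
$$\cdots\to\wedge^{i+1}V\otimes M_{n-i-1}\to\wedge^iV\otimes M_{n-i}\to\wedge^{i-1}V\otimes M_{n-i+1}\to\cdots .$$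
In particular $\operatorname{Tor}_0(M)_n=M_n/V M_{n-1}$ counts minimal generators of degree $n$. From $0\to I\to S\to R\to0$ and $I_0=0$ we get $\operatorname{Tor}_1(R)_n=(I/S_+I)_n$, which counts minimal generators of $I$. Finally, if $0\to\mathcal A\to\mathcal C^0\to\dots\to\mathcal C^r\to0$ is exact and all $\mathcal C^j$ have no higher cohomology, then $H^j(\mathcal A)$ is the $j$-th cohomology of $\Gamma(\mathcal C^\bullet)$.

**Step 1: an exact complex of bundles.** Let $0\to\mathcal K\to V\otimes\mathcal O\to\mathcal P\to0$ be exact and $n\ge1$. Then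
$$0\to\wedge^n\mathcal K\to\wedge^nV\otimes\mathcal O\to\wedge^{n-1}V\otimes\mathcal P\to\cdots\to\operatorname{Sym}^n\mathcal P\to0\tag{5}$$
is exact. Locally $V\otimes\mathcal O\cong\mathcal K\oplus\mathcal P$, and the complex without its first term is $\bigoplus_j\wedge^j\mathcal K\otimes(\text{degree }n-j\text{ part of the Koszul complex of }\mathcal P)$. The Koszul complex of $\mathcal P$ is exact in positive degree, so only $j=n$ contributes, and it contributes $\wedge^n\mathcal K$ inside $\wedge^nV\otimes\mathcal O$.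

**Step 2: $\tilde R$.** Use (5) with $\mathcal K_l,\mathcal P_l$. By (3) all terms after $\wedge^n\mathcal K_l$ have no $H^1$, and $\wedge^iV\otimes\operatorname{Sym}^{n-i}\mathcal P_l$ stands in position $n-i$ of the resolution of $\wedge^n\mathcal K_l$. Its global sections form the Koszul complex of $\tilde R$. So $\operatorname{Tor}_i(\tilde R)_n=H^{n-i}(\wedge^n\mathcal K_l)$, and since $\mathbb P^1$ is a curve,
$$\operatorname{Tor}_i(\tilde R)_n=0\quad\text{for }n\ge i+2.\tag{6}$$

**Step 3: $N$.** Tensor (5), for $\mathcal K_{l-1},\mathcal P_{l-1}$, with $\omega$ and write $\mathcal C_i=\wedge^iV\otimes\operatorname{Sym}^{n-i}\mathcal P_{l-1}\otimes\omega$. Now one term has cohomology: $\mathcal C_n=\wedge^nV\otimes\omega$. Cut it off: let $\mathcal A=\operatorname{im}(\mathcal C_n\to\mathcal C_{n-1})$. By (3), $\mathcal C_{n-1}\to\dots\to\mathcal C_0$ is an acyclic resolution of $\mathcal A$ with $\mathcal C_i$ in position $n-1-i$. On global sections, removing $\mathcal C_n$ changes nothing, since $\Gamma(\mathcal C_n)=\wedge^nV\otimes N_0=0$.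 So for $i\le n-1$, $\operatorname{Tor}_i(N)_n=H^{n-1-i}(\mathcal A)$. This vanishes for $n\ge i+3$. For $i=n-2$ it is $H^1(\mathcal A)$, which we read off from $0\to\wedge^n\mathcal K_{l-1}\otimes\omega\to\wedge^nV\otimes\omega\to\mathcal A\to0$. Result:
$$\operatorname{Tor}_i(N)_n=0\ (n\ge i+3),\qquad \operatorname{Tor}_{n-2}(N)_n=\operatorname{coker}\beta_n\ (n\ge 2),\tag{7}$$
$$\beta_n:H^1(\wedge^n\mathcal K_{l-1}\otimes\omega)\to\wedge^nV\otimes H^1(\omega).$$

So everything hangs on $\beta_2,\beta_3,\beta_4$.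

## Surjectivity of $\beta_2,\beta_3,\beta_4$ and the Hankel determinant

**Lemma 1.** $\beta_2$ and $\beta_3$ are surjective. $\beta_4$ is surjective if and only if $d\ge3l+1$.

Let $q\in\{2,3,4\}$.

**Step 1: dualize.** *We turn surjectivity into a spanning statement.* By Serre duality, the dual of $\beta_q$ is the restriction map $\wedge^qV^*\to H^0(\wedge^q\mathcal K_{l-1}^*)$. So $\beta_q$ is surjective if and only if no nonzero functional on $\wedge^qV$ vanishes on all fibres of $\wedge^q\mathcal K_{l-1}$. A section of a bundle that vanishes on $\mathbb A^1$ vanishes, so it is enough to use fibres at $\xi\in\mathbb C$: the condition is that the subspaces $\wedge^q\big((X-\xi)^l\mathbb C[X]_{\le d-l}\big)$ span $\wedge^qV$.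

**Step 2: translate into symmetric polynomials.** Identify $\wedge^qV$ with alternating polynomials of degree $\le d$ in each of $X_1,\dots,X_q$ via $f_1\wedge\dots\wedge f_q\mapsto\det(f_i(X_j))$, and divide by the Vandermonde determinant, which has degree $q-1$ in each variable. Let $\Lambda_D$ be the space of symmetric polynomials of degree $\le D$ in each $X_i$ ($0$ if $D<0$). With $D=d+1-q$, which is $\ge0$ as $d\ge3$, the condition reads
$$\Lambda_D=\sum_{\xi\in\mathbb C}\ \prod_i(X_i-\xi)^l\,\Lambda_{D-l}.$$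

**Step 3: translate into forms in $q+1$ variables.** The products $e_1^{a_1}\cdots e_q^{a_q}$ of elementary symmetric polynomials with $\sum a_i\le D$ lie in $\Lambda_D$, are independent, and number $\binom{D+q}q$. That is $\dim\Lambda_D$, the number of partitions with at most $q$ parts, all $\le D$. So they form a basis, and $\Lambda_D\cong T_D$ with $T=\mathbb C[e_0,\dots,e_q]$, where $e_0$ homogenizes. Under this, $\prod_i(X_i-\xi)$ corresponds to $\lambda_\xi=\sum_k(-\xi)^{q-k}e_k$.

Let $T$ act on $T'=\mathbb C[z_0,\dots,z_q]$ by $e_k\mapsto\partial/\partial z_k$. This gives a perfect pairing $T_D\times T'_D\to\mathbb C$ for each $D$. A form $\Phi\in T'_D$ annihilates $\lambda_\xi^lT_{D-l}$ if and only if $\lambda_\xi(\partial)^l\Phi\in T'_{D-l}$ pairs to zero with all of $T_{D-l}$, i.e. $\lambda_\xi(\partial)^l\Phi=0$. Now $\lambda_\xi(\partial)$ is the directional derivative along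
$$v_\xi=\big((-\xi)^{q-k}\big)_{k=0,\dots,q},$$
and the coefficient of $\tau^j$ in $\Phi(z+\tau v_\xi)$ is $\lambda_\xi(\partial)^j\Phi/j!$. So: *$\beta_q$ is surjective if and only if no nonzero $\Phi\in T'_D$ satisfies*
$$\deg_\tau\Phi(z+\tau v_\xi)\le l-1\quad\text{for all }\xi\in\mathbb C.\tag{8}$$

**Step 4: restrict to secants.** If (8) holds, then $\Phi(sv_a+tv_b)$ is a form of degree $D$ in $s,t$ of degree $\le l-1$ in each of $s$ and $t$. A monomial $s^it^{D-i}$ can only occur if $D\le2(l-1)$. So $\Phi$ vanishes at all points $sv_a+tv_b$ if $D\ge2l-1$. Recall also that any $q+1$ vectors $v_\xi$ with distinct $\xi$ are independent (Vandermonde).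

**Step 5: $q=2,3$.** *We show that the points $sv_a+tv_b$ are dense in $\mathbb C^{q+1}$.* For $q=3$, any four distinct $v$'s are independent; so a point with $st\ne0$, $a\ne b$ determines $\{(a,s),(b,t)\}$. The map $(a,s,b,t)\mapsto sv_a+tv_b$ has finite fibres there, so its image has dimension $4$. For $q=2$ fix $a$. If $sv_a+tv_b=s'v_a+t'v_{b'}$ with $t,t'\ne0$ and $b,b'\ne a$, then independence of three distinct $v$'s forces $b=b'$, and then $t=t'$, $s=s'$. So the image has dimension $3$. In both cases it is dense. Since $D=d-1\ge2l-1$ for $q=2$ and $D=d-2\ge2l-1$ for $q=3$, Step 4 gives $\Phi=0$. So $\beta_2$ and $\beta_3$ are surjective.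

**Step 6: $q=4$, the hypersurface of secants.** Now $D=d-3$ and the points $sv_a+tv_b$ fill only a hypersurface in $\mathbb C^5$; we identify it. Let $\Sigma$ be the closure of $\{sv_a+tv_b\}$. It is irreducible, a cone, and of dimension $4$ as in Step 5. Let $h$ be the determinant of the Hankel matrix $(z_{i+j})_{0\le i,j\le2}$. At $v_\xi$ this matrix has entries $(-\xi)^{2-i}(-\xi)^{2-j}$, so it has rank one. Hence at $sv_a+tv_b$ its rank is $\le2$, and $h|_\Sigma=0$. For distinct $a,b,\xi$ the matrix at $v_a+v_b+\tau v_\xi$ is $W\operatorname{diag}(1,1,\tau)W^{T}$ with $W$ a Vandermonde matrix, so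
$$h(v_a+v_b+\tau v_\xi)=\tau(\det W)^2,\qquad \det W\ne0.\tag{9}$$
In particular $h\ne0$. Let $h_0$ be the irreducible form that generates the ideal of $\Sigma$; it divides $h$. It is not linear, as the vectors $v_\xi\in\Sigma$ span $\mathbb C^5$. It is not quadratic: otherwise its polar form $B$ would satisfy $B(v_a,v_b)=0$ for all $a,b$, so $B=0$. Hence $\deg h_0=3$ and $h$ is a constant times $h_0$: $h$ is irreducible and generates the ideal of $\Sigma$. Adding $\tau$ times a rank-one matrix changes a determinant affinely in $\tau$, so $\deg_\tau h(z+\tau v_\xi)\le1$, and by (9) it is exactly $1$ for every $\xi$.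

**Step 7: $\beta_4$ is surjective for $d\ge3l+1$.** Let $\Phi\ne0$ satisfy (8), and write $\Phi=h^k\Phi'$ with $h\nmid\Phi'$. Degrees in $\tau$ over the domain $\mathbb C[z]$ add up, so $\deg_\tau\Phi'(z+\tau v_\xi)\le l-1-k$ for all $\xi$; in particular $k\le l-1$. Since $\Phi'|_\Sigma\ne0$, some $\Phi'(sv_a+tv_b)$ is a nonzero form of degree $D-3k$, of degree $\le l-1-k$ in each of $s,t$. So $D-3k\le2(l-1-k)$, i.e. $D\le2l-2+k\le3l-3$. Hence $\beta_4$ is surjective if $D\ge3l-2$, i.e. $d\ge3l+1$.

**Step 8: $\beta_4$ is not surjective for $d\le3l$.** Let $D\le3l-3$ and $D=3k+r$ with $0\le r\le2$. Take $\Phi=h^k,\ h^kz_0,\ h^k(z_0z_2-z_1^2)$ for $r=0,1,2$. The quadric vanishes at every $v_\xi$ (it is $(-\xi)^4(-\xi)^2-(-\xi)^6$), so the coefficient of $\tau^2$ vanishes and its $\tau$-degree is $\le1$. Thus $\deg_\tau\Phi(z+\tau v_\xi)$ is $\le k$ for $r=0$ and $\le k+1$ for $r=1,2$. From $3k+r\le3l-3$ we get $k\le l-1$ if $r=0$ and $k\le l-2$ if $r=1,2$. So (8) holds with $\Phi\ne0$. This proves Lemma 1. $\square$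

For $l=1$, $d=3$ we have $D=0$ and $\Phi=1$: this constant is the trace of the quartic found by hand.

## The exact sequence $0\to R\to\tilde R\to N\to0$: proof of (B)

**Step 1: $\delta$ is surjective.** By (7) and Lemma 1, $\operatorname{Tor}_0(N)_2=\operatorname{coker}\beta_2=0$ and $\operatorname{Tor}_0(N)_n=0$ for $n\ge3$. So $N_n=V N_{n-1}$ for $n\ge2$; since $N_0=0$, $N$ is generated by $N_1$. As $\delta$ is $S$-linear and $\delta_1$ is onto, $\delta$ is surjective.

**Step 2: $K_2=R_2$.** *This is a dimension count.* By Riemann–Roch, (3), and $\deg\operatorname{Sym}^2\mathcal P=(\operatorname{rk}\mathcal P+1)\deg\mathcal P$,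
$$\dim\tilde R_2=(l+2)(l+1)(d-l)+\tbinom{l+2}2=\tbinom{l+2}2(2d-2l+1),$$
$$\dim N_2=(l+1)l(d-l+1)-2\tbinom{l+1}2+\tbinom{l+1}2=\tbinom{l+1}2(2d-2l+1).$$
As $\delta_2$ is onto, $\dim K_2=\big(\binom{l+2}2-\binom{l+1}2\big)(2d-2l+1)=(l+1)(2d-2l+1)$, which is $\dim R_2$ by (2). Since $R_2\subseteq K_2$, they are equal.

**Step 3: $K=R$.** For $j\ge3$ the sequence $0\to K\to\tilde R\to N\to0$ gives the exact sequence
$$\operatorname{Tor}_1(N)_j\to\operatorname{Tor}_0(K)_j\to\operatorname{Tor}_0(\tilde R)_j .$$
The right term is $0$ by (6). The left term is $\operatorname{coker}\beta_3=0$ for $j=3$, and $0$ for $j\ge4$ by (7). So $K_j=V K_{j-1}$ for $j\ge3$, and by induction from $K_2=R_2$ we get $K_j=V R_{j-1}=R_j$. Hence $K=R$ and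
$$0\to R\to\tilde R\xrightarrow{\ \delta\ }N\to0\quad\text{is exact.}$$

**Step 4: generators of $I$ in degree $\ge4$.** For $j\ge4$ we have $\operatorname{Tor}_2(\tilde R)_j=\operatorname{Tor}_1(\tilde R)_j=0$ by (6). The long exact sequence
$$\operatorname{Tor}_2(\tilde R)_j\to\operatorname{Tor}_2(N)_j\to\operatorname{Tor}_1(R)_j\to\operatorname{Tor}_1(\tilde R)_j$$
and (7) give
$$(I/S_+I)_j=\operatorname{Tor}_1(R)_j\cong\operatorname{Tor}_2(N)_j=\begin{cases}\operatorname{coker}\beta_4,&j=4,\\0,&j\ge5.\end{cases}$$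
So $I$ is generated in degrees $\le4$, and by Lemma 1 it has a minimal generator of degree $4$ if and only if $d\le3l$. This proves **(B)**.

## Cubics as $\mathfrak{sl}_2$-representations

What remains is to decide when $I_3=V\cdot I_2$. Here the sequence of the last section gives no immediate answer, and we return to polynomials in three variables, now with the symmetry that keeps track of the degree bounds.

**Definition.** Let $J\subset P_3$ be the space of $P$ with $\partial^kP|_{\rm diag}=0$ for all $k\in[0,l]^3$. Let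
$$G=\sum_{i<j}(X_i-X_j)^{2l+1}\cdot\{\text{degree}\le d-2l-1\text{ in }X_i,X_j\text{ and}\le d\text{ in the third variable}\}\subset P_3.$$

We have $G\subseteq J$, because $k_i+k_j\le2l$. Both are $\mathfrak S_3$-stable. By the derivative criterion, $I_3=\mathbb E(J^{\mathfrak S_3})=\mathbb E(J)$. By (A), $V\cdot I_2=\mathbb E(G)=\mathbb E(G^{\mathfrak S_3})$. So $G=J$ implies $I_3=V\cdot I_2$.

**Step 1: $J$ and $G$ are $\mathfrak{sl}_2$-stable.** On $V=\mathbb C[X]_{\le d}$ the operators
$$\mathsf e=\partial,\qquad \mathsf h=d-2X\partial,\qquad \mathsf f=dX-X^2\partial$$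
satisfy $[\mathsf e,\mathsf f]=\mathsf h$, $[\mathsf h,\mathsf e]=2\mathsf e$, $[\mathsf h,\mathsf f]=-2\mathsf f$. On $P_3=V^{\otimes3}$ they act by sums over the variables; so $\mathsf e=\partial_1+\partial_2+\partial_3$, and a homogeneous polynomial of degree $m$ has weight $3d-2m$.

*$J$ is stable.* The group $SL_2$ acts on $V$ from the right by $(f\cdot g)(X)=(\gamma X+\epsilon)^df\big(\frac{\alpha X+\beta}{\gamma X+\epsilon}\big)$ for $g=\begin{pmatrix}\alpha&\beta\\\gamma&\epsilon\end{pmatrix}$. It carries sections vanishing to order $\ge l+1$ at $p$ to sections vanishing to order $\ge l+1$ at $g^{-1}p$. Now $J$ is the set of elements of $V^{\otimes3}$ that go to zero in $(V/\mathcal K_{l,\xi})^{\otimes3}$ for all $\xi\in\mathbb C$: the Taylor coefficients with $k\in[0,l]^3$ are exactly what survives in this quotient. An element of $V^{\otimes3}$ gives a section of the bundle $\mathcal P_l^{\otimes3}$ on $\mathbb P^1$, so vanishing for all $\xi\in\mathbb C$ means vanishing at all points of $\mathbb P^1$, an $SL_2$-invariant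 condition. Differentiating the subgroups $f(X+\beta)$ and $(\gamma X+1)^df\big(\frac X{\gamma X+1}\big)$ at $\beta=0$, $\gamma=0$ gives $\mathsf e$ and $\mathsf f$. So $J$ is stable under $\mathsf e,\mathsf f$, hence under $\mathsf h=[\mathsf e,\mathsf f]$.

*$G$ is stable.* Let $r=2l+1$. The summand of $G$ for $(i,j)$ is the image of the representation $\mathbb C[X_i]_{\le d-r}\otimes\mathbb C[X_j]_{\le d-r}\otimes\mathbb C[X_k]_{\le d}$ (with $\mathsf h,\mathsf f$ defined by these degrees) under multiplication by $(X_i-X_j)^r$. This is equivariant: it commutes with $\mathsf e$; it raises $m$ by $r$, which matches $3d-2(m+r)=2(d-r)+d-2m$; and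
$$\mathsf f\big((X_i-X_j)^rp\big)=(X_i-X_j)^r\Big(\sum_\nu(dX_\nu-X_\nu^2\partial_\nu)p-r(X_i+X_j)p\Big),$$
because $\frac{X_i^2-X_j^2}{X_i-X_j}=X_i+X_j$.

**Step 2: reduce to highest weight vectors.** For a representation $W$ let $W^{\mathsf e}=\ker\mathsf e|_W$. We use three textbook facts on finite-dimensional $\mathfrak{sl}_2$-representations: they are completely reducible, $W\ne0$ implies $W^{\mathsf e}\ne0$, and a nonzero weight vector in $W^{\mathsf e}$ has weight $\ge0$. Consequences: $G=J$ if and only if $G^{\mathsf e}=J^{\mathsf e}$ (write $J=G\oplus W$); an equivariant surjection $W\to W'$ maps $W^{\mathsf e}$ onto $W'^{\mathsf e}$; and a nonzero homogeneous element of $P_3^{\mathsf e}$ of degree $m$ has $m\le3d/2$.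

The kernel of $\mathsf e$ on $\mathbb C[X_1,X_2,X_3]$ consists of the translation-invariant polynomials, i.e. $\mathcal D=\mathbb C[u,v]$ with $u,v,w$ as before (in the coordinates $u,v,X_3$, $\mathsf e$ is $\partial/\partial X_3$). So the problem has become one about binary forms. Let $H_m=\mathcal D_m\cap P_3$. As $J,G$ are $\mathsf h$-stable, $J^{\mathsf e}$ and $G^{\mathsf e}$ are the sums of their parts in $H_m$. Note that $u,v,w$ are pairwise non-proportional.

**Step 3 (i): what the degree bounds mean.** *For $m\le d$, $H_m=\mathcal D_m$. For $m=d+t$ with $0\le t\le d/2$, $H_m=(uvw)^t\mathcal D_{d-2t}$.* The first is clear. For the second write $Q=\sum\alpha_iu^{m-i}v^i$. The variable $X_1$ occurs in $v$ and not in $u$, so $\deg_{X_1}Q=\max\{i:\alpha_i\ne0\}$. So $\deg_{X_1}Q\le d$ if and only if $u^t\mid Q$. In the same way, $\deg_{X_2}Q\le d$ if and only if $v^t\mid Q$, and $\deg_{X_3}Q\le d$ if and only if $w^t\mid Q$.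

So the troublesome degree bound is divisibility by $(uvw)^t$.

**Step 4 (ii): codimension of $(u^c,v^c,w^c)$.** *For $c\ge1$ and $j\ge c-1$, the codimension of $(u^c,v^c,w^c)_j$ in $\mathcal D_j$ is $\max(0,3c-2-2j)$.* Let $\mathcal D_j$ act as differential operators on the dual binary forms of degree $j$. As in Step 3 of Lemma 1, a form $\Psi$ annihilates $u^c\mathcal D_{j-c}$ if and only if $u(\partial)^c\Psi=0$. Choose dual coordinates $y,y'$ with $u(\partial)=\partial_y$; then this says $\deg_y\Psi\le c-1$, i.e. $y'^{\,j-c+1}\mid\Psi$, where $y'$ is the linear form killed by $u(\partial)$. For $u,v,w$ we get three pairwise non-proportional linear forms, so the annihilator of $(u^c,v^c,w^c)_j$ consists of the forms of degree $j$ divisible by the $(j-c+1)$-st power of their product. Its dimension is $\max(0,\,j+1-3(j-c+1))=\max(0,3c-2-2j)$.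

**Step 5 (iii): without degree bounds, divisibility does work.** *For every $m$, the space*
$$\mathcal Z_m:=\{Q\in\mathcal D_m:\partial^kQ|_{\rm diag}=0\ \text{for all }k\in[0,l]^3\}$$
*equals $(u^{2l+1},v^{2l+1},w^{2l+1})_m$.* The inclusion $\supseteq$ is clear. For equality we compare codimensions. For $Q\in\mathcal D_m$, $\partial^kQ$ is translation-invariant and homogeneous of degree $m-|k|$, so its value on the diagonal is its value at $0$, and only $|k|=m$ matters. Under the perfect pairing of $\mathbb C[\partial_1,\partial_2,\partial_3]_m$ with $\mathbb C[X_1,X_2,X_3]_m$, the space $\mathcal D_m=\ker\mathsf e$ is the annihilator of $(\partial_1+\partial_2+\partial_3)\cdot\mathbb C[\partial]_{m-1}$. So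
$$\mathcal D_m^*=B_m:=\mathbb C[y_1,y_2,y_3]_m/(y_1+y_2+y_3),$$
binary forms of degree $m$, and $\mathcal Z_m^\perp$ is the span of the $y^k$ with $k\in[0,l]^3$, $|k|=m$. Any two of $y_1,y_2,y_3$ form a basis of $B_1$. It suffices to show that $\dim\mathcal Z_m^\perp$ is at least the codimension of $(u^{2l+1},v^{2l+1},w^{2l+1})_m$, which for $m\ge2l$ is $\max(0,6l+1-2m)$ by (ii).

* $m\ge3l+1$: the codimension is $0$.
* $m\le2l$: the codimension is $m+1$, so we need $\mathcal Z_m^\perp=B_m$. The monomials $y_1^ay_2^b$ with $a,b\le l$ are in $\mathcal Z_m^\perp$; for $m\le l$ these are all. If $m>l$, the elements $y_1^ly_2^iy_3^{m-l-i}$ (note $m-l\le l$) span $y_1^lB_{m-l}$, and likewise we obtain $y_2^lB_{m-l}$. These contain all $y_1^ay_2^b$ with $a\ge l$ or $b\ge l$. So $\mathcal Z_m^\perp=B_m$.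
* $m=3l-s$ with $0\le s\le l$: the codimension is $2s+1$. The space $\mathcal Z_m^\perp$ contains $(y_1y_2y_3)^{l-s}y^k$ for $k\in[0,s]^3$, $|k|=2s$. Among these $y^k$, the $y_1^sy_2^iy_3^{s-i}$ span $y_1^sB_s$, likewise we obtain $y_2^sB_s$, and $y_1^sB_s+y_2^sB_s=B_{2s}$, since $a+b=2s$ forces $a\ge s$ or $b\ge s$. Multiplication by $(y_1y_2y_3)^{l-s}$ is injective on binary forms. So $\dim\mathcal Z_m^\perp\ge2s+1$.

**Step 6 (iv): the highest weight vectors of $G$.** *For $m=d+t$, $0\le t\le\min(2l,d/2)$ and $c=2l+1-t$:*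
$$G^{\mathsf e}\cap\mathcal D_m=(uvw)^t\,(u^c,v^c,w^c)_{d-2t}.$$
By Steps 1 and 2, $G^{\mathsf e}$ is the sum of the images of the highest weight vectors of the three sources. For the pair $(2,3)$ these images in degree $m$ are the elements $u^{2l+1}Q'$, $Q'\in\mathcal D$, with $Q'$ of degree $\le d-2l-1$ in $X_2,X_3$ and $\le d$ in $X_1$; this bound says precisely that $u^{2l+1}Q'\in P_3$. So we get the elements of $H_m$ divisible by $u^{2l+1}$. By (i), such an element is $(uvw)^tB$ with $B\in\mathcal D_{d-2t}$, and $u^{2l+1}$ divides it if and only if $u^c\mid B$. The same holds for $v$ and $w$; add the three spaces.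

Compare (i) and (iv): whether $G^{\mathsf e}$ fills $H_m$ is the question whether $(u^c,v^c,w^c)$ is everything in degree $d-2t$, and (ii) answers it. This is where the bound $4l+1$ comes from.

## Sufficiency of $d\ge4l+1$

*We show $J^{\mathsf e}=G^{\mathsf e}$.* Let $d\ge4l+1$ and $Q\in J^{\mathsf e}\cap\mathcal D_m$, $m\le3d/2$.

* **Case $m\le d$.** By (iii), $Q=u^{2l+1}Q_1+v^{2l+1}Q_2+w^{2l+1}Q_3$ with $Q_i\in\mathcal D_{m-2l-1}$. The $Q_i$ have total degree $\le d-2l-1$, so they satisfy all degree bounds, and $Q\in G$.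
* **Case $m=d+t$, $t\ge2l+1$.** By (i), $u^{2l+1}\mid Q$. Dividing by $u^{2l+1}$ lowers the degrees in $X_2$ and $X_3$ by $2l+1$ each. So $Q\in G$.
* **Case $m=d+t$, $1\le t\le2l$.** Here $t\le d/2$. With $c=2l+1-t$ we claim $2(d-2t)\ge3c-2$. This says $2d\ge6l+1+t$, and $6l+1+t\le8l+1<2d$. If $d-2t\ge c-1$, then (ii) gives $(u^c,v^c,w^c)_{d-2t}=\mathcal D_{d-2t}$. The alternative $d-2t\le c-2$ would give $3c-2\le2c-4$, impossible for $c\ge1$. So $G^{\mathsf e}\cap\mathcal D_m=(uvw)^t\mathcal D_{d-2t}=H_m$ by (iv) and (i), and $Q\in G$.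

Hence $J=G$ and $I_3=V\cdot I_2$. Since $4l+1\ge3l+1$, (B) says that $I$ has no minimal generators of degree $\ge4$. As $I_0=I_1=0$, $I$ is generated by $I_2$, which by (A) is spanned by the quadrics $\mathbb E(X_0^{a_0}X_1^{a_1}\Delta_1^{2l+1})$. This is the "if" part of (C), and it proves the conjecture with $d_0(l)=4l+1$.

## Failure for $2l+1\le d\le4l$

**The case $d=2l+1$.** By (A), $I_2=0$. But $I\ne0$, because the moment variety has dimension $\le l+1<d$.

**The case $2l+2\le d\le4l$.** So $d\ge4$. *We exhibit a cubic in $I_3$ outside $V\cdot I_2$, generalizing the Hankel cubic $\mathbb E((uvw)^2)$.* Put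
$$\sigma=u^2+v^2+w^2,\qquad \pi=(u-v)(v-w)(w-u).$$
Both are nonzero in $\mathcal D=\mathbb C[u,v]$, since $w=-u-v$. The transposition $(12)$ acts by $u\mapsto-v$, $v\mapsto-u$, $w\mapsto-w$, and 3-cycles permute $u,v,w$ cyclically. Under $(12)$, $u-v$ is fixed and $v-w$, $w-u$ are exchanged. Thus $\sigma$ and $\pi$ are $\mathfrak S_3$-invariant, while $uvw$ is alternating. Choose $t$ and $F$ from the table.

| $d$ | $t$ | $\varepsilon=d-2t$ | $F\in\mathcal D_\varepsilon$ | $m=d+t$ |
|---|---|---|---|---|
| $4k$ | $2k$ | $0$ | $1$ | $3d/2$ |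
| $4k+2$ | $2k$ | $2$ | $\sigma$ | $(3d-2)/2$ |
| $4k+3$ | $2k$ | $3$ | $\pi$ | $(3d-3)/2$ |
| $4k+1$ | $2k-2$ | $5$ | $\sigma\pi$ | $(3d-5)/2$ |

Since $d\ge4$, $k\ge1$ in all cases, so $t\ge0$; and $t$ is even. Let $Q=(uvw)^tF$.

**Step 1: $\mathbb E(Q)\in I_3$.** By (i), $Q$ is a nonzero element of $H_m$, and it is $\mathfrak S_3$-invariant because $t$ is even. Since $d\ge2l+2$, we have $m\ge(3d-5)/2\ge(6l+1)/2>3l$. So no $k\in[0,l]^3$ has $|k|=m$. For translation-invariant homogeneous $Q$ only $|k|=m$ matters, so $Q\in J$ and $\mathbb E(Q)\in I_3$.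

**Step 2: $\mathbb E(Q)\notin V\cdot I_2$.** Suppose $\mathbb E(Q)\in V\cdot I_2=\mathbb E(G^{\mathfrak S_3})$. As $\mathbb E$ is injective on invariants, $Q\in G$, so $Q\in G^{\mathsf e}\cap\mathcal D_m$. In all cases $t\le2l$, because $t\le d/2\le2l$. By (iv), $F\in(u^c,v^c,w^c)_\varepsilon$ with $c=2l+1-t$. Now use $d\le4l$:

* $d=4k$: $k\le l$, so $c=2l+1-2k\ge1>0=\varepsilon$.
* $d=4k+2$: $k\le l-1$, so $c=2l+1-2k\ge3>2=\varepsilon$.
* $d=4k+3$: $k\le l-1$, so $c=2l+1-2k\ge3=\varepsilon$.
* $d=4k+1$: $k\le l-1$, so $c=2l+3-2k\ge5=\varepsilon$.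

If $c>\varepsilon$, the ideal $(u^c,v^c,w^c)$ is zero in degree $\varepsilon$, contradicting $F\ne0$. If $c=\varepsilon\in\{3,5\}$, then $F=\alpha u^c+\beta v^c+\gamma w^c$ with constants $\alpha,\beta,\gamma$ and $c$ odd. The transposition $(23)$ maps $u\mapsto-u$, hence $u^c\mapsto-u^c$, so the $\mathfrak S_3$-average of $u^c$ is $0$; likewise $(13)$ negates $v^c$ and $(12)$ negates $w^c$. But $F$ is invariant, so it equals its own average, which is $0$. This contradicts $F\ne0$.

So $I_3\ne V\cdot I_2$ for $2l+2\le d\le4l$. Together with the case $d=2l+1$, the ideal $I$ is not generated by quadrics for any $d$ with $2l+1\le d\le4l$. This proves **(C)** and completes the proof of the theorem. $\blacksquare$
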